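\title{Solutions of $u_{tt}=u_xu_{xx}$ ramified along a cusp}

\begin{abstract}
We consider the equation $u_{tt}=u_xu_{xx}$ in two complex variables with the single ramified Cauchy datum $u(0,x)=c_1x+c_2x^{4/3}+\dots+c_{N_0}x^{(N_0+2)/3}$, $c_1c_2\neq0$. We prove a conjecture posed by Dutykh and Leichtnam: for each root $\tau$ of $\tau^2=c_1$ there is a local solution of the form $u=\partial_q^{-1}(a_0+a_1z+a_2z^2)$, where $z^3=pz+q$, the functions $p,q,a_j$ are holomorphic in $(t,x)$, and $q_t(0,0)=\tau$. The proof uses a Riemann invariant as a coordinate on the smooth three-sheeted surface that carries $u$. The solutions ramified along one family of characteristics then depend on a free function $\sigma(t)$, and the required form is equivalent to a condition on the single number $\sigma'(0)$. The same argument classifies all solutions of this form for $u_{tt}=f(u_x)u_{xx}$ and gives a necessary and sufficient condition for their existence.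
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $N_0>2$ be an integer, let $c_1,c_2\in\mathbb C\setminus\{0\}$ and $c_3,\dots,c_{N_0}\in\mathbb C$. For complex $(t,x)$ near the origin we consider
\begin{equation}\label{eq:ivp}
u_{tt}-u_x\,u_{xx}=0,\qquad u(0,x)=\sum_{j=1}^{N_0}c_j\,x^{1+\frac{j-1}{3}} .
\end{equation}
Here $x^{1/3}$ is a fixed determination, that is, a holomorphic cube root on the plane slit along a ray from $0$; ``small $x_0\neq0$'' always means a small point off this ray. With $\psi(\zeta)=\sum_jc_j\zeta^{j+2}$ the datum is $\psi(x^{1/3})$, and the value of $u_x(0,x)$ at $x^{1/3}=\zeta$ is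
\begin{equation}\label{eq:ux0}
\frac{\psi'(\zeta)}{3\zeta^2}=\sum_j\frac{j+2}{3}\,c_j\,\zeta^{j-1}=c_1+\tfrac43c_2\zeta+\tfrac53c_3\zeta^2+\cdots .
\end{equation}
Thus $u_x$ is finite at the origin, while $u_{xx}$ grows like $x^{-2/3}$. We ask what becomes of this branch point for $t\neq0$.

\subsection*{Why one datum, and why a cubic}
Freeze the coefficient $u_x$ at its value $c_1$ at the origin. The characteristic equation $\tau^2=c_1$ has two distinct roots; fix one. The solutions of $u_{tt}=\tau^2u_{xx}$ are the sums $\varphi_+(x+\tau t)+\varphi_-(x-\tau t)$, and the datum fixes $\varphi_++\varphi_-$. If the branch point is to travel along the line $x+\tau t=0$ only, then $\varphi_-$ is holomorphic at $0$ and otherwise arbitrary. So the second Cauchy datum is replaced by the choice of $\tau$ and of one holomorphic function of one variable, and $u$ is a holomorphic function of $t$ and of the root $z$ of $z^3=x+\tau t$.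

In the nonlinear equation the characteristics $dx/dt=\mp\sqrt{u_x}$ depend on the solution. Let $G(\zeta)=\tau+g_1\zeta+g_2\zeta^2+\cdots$ be the square root of \eqref{eq:ux0} with $G(0)=\tau$; squaring and comparing coefficients gives
\begin{equation}\label{eq:g12}
g_1=\frac{2c_2}{3\tau},\qquad g_2=\frac1{2\tau}\Bigl(\frac{5c_3}{3}-\frac{4c_2^2}{9c_1}\Bigr).
\end{equation}
The point $\zeta$ of the Riemann surface $x=\zeta^3$ starts with velocity $-G(\zeta)$, so after a short time it lies over $x\approx\zeta^3-\tau t-g_1t\zeta-\cdots$. Since $c_2\neq0$, the three sheets move at different speeds, and the triple root of $z^3=x+\tau t$ splits. One therefore expects $u$ to be a function of the root $z$ of a cubic $z^3=pz+q$ with $p\approx g_1t$ and $q\approx x+\tau t$, ramified along the discriminant curve $4p^3=27q^2$.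

\subsection*{The ansatz}
Let $z=z(p,q)$ be the algebraic function defined by $z^3=pz+q$, so that $\partial_qz=1/(3z^2-p)$ and $\partial_pz=z/(3z^2-p)$. For $j=0,1,2$ let
\[
\partial_q^{-1}(z^j)=I_j(p,z):=\frac{3z^{j+3}}{j+3}-\frac{p\,z^{j+1}}{j+1}.
\]
This is the primitive of $z^j$ in $q$, at fixed $p$, that vanishes where $z=0$. Indeed $\partial_zI_j=z^j(3z^2-p)$, so that, with $I_j$ regarded as a function of $(p,q)$,
\begin{equation}\label{eq:Ij}
I_j(p,0)=0,\qquad \partial_qI_j=z^j,\qquad \partial_pI_j=z^{j+1}-\frac{z^{j+1}}{j+1}=\frac{j}{j+1}\,z^{j+1}.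
\end{equation}
For functions $p,q,a_j$ of $(t,x)$ we put $\partial_q^{-1}(\sum_ja_jz^j):=\sum_ja_jI_j(p,z)$, evaluated at $(p,q)=(p(t,x),q(t,x))$; the $a_j$ are treated as constants with respect to $q$. By \eqref{eq:Ij} the first derivatives of such a function are polynomials in $z$ with holomorphic coefficients, so they stay finite on the discriminant curve, as $u_x(0,x)$ does at $x=0$. For $p=0$, $q=x$ we have $I_j=\frac{3}{j+3}x^{1+j/3}$, so the three terms match the three classes of exponents of the datum modulo $1$.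

The conjecture posed in \cite{DL} states that for each root $\tau$ the problem \eqref{eq:ivp} has a local solution of this form with $p(0,x)=0$, $q(0,x)=x$ and $q_t(0,0)=\tau$. It is true.

\begin{theorem}\label{thm:main}
For each $\tau$ with $\tau^2=c_1$ there are functions $p,q,a_0,a_1,a_2$, holomorphic near $(0,0)\in\mathbb C^2$, with
\[
p(0,x)=0,\qquad q(0,x)=x,\qquad q_t(0,0)=\tau,
\]
such that $u=\partial_q^{-1}\bigl(\sum_{j=0}^2a_jz^j\bigr)$, where $z^3=pz+q$ and $z(0,x)=x^{1/3}$, solves \eqref{eq:ivp}. The equation $u_{tt}=u_xu_{xx}$ holds for every branch of $z$ at every $(t,x)$ near $(0,0)$ with $4p^3\neq27q^2$.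
\end{theorem}

The proof uses only that $\psi$ converges and that $c_1c_2\neq0$. It works for a general nonlinearity, where it describes all solutions of this form. Let $\mathcal O=\mathbb C\{t,x\}$ be the ring of convergent power series and $\mathfrak m$ its maximal ideal. Let $\psi=\sum_{j\ge1}c_j\zeta^{j+2}$ be convergent, let $f$ be holomorphic near $c_1$, and consider
\begin{equation}\label{eq:ivpf}
u_{tt}=f(u_x)\,u_{xx},\qquad u(0,x)=\psi(x^{1/3}).
\end{equation}

\begin{definition}\label{def:ansatz}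
Let $p,q,a_0,a_1,a_2\in\mathcal O$ with $p(0,x)=0$ and $q(0,x)=x$. Near $(0,x_0)$, for small $x_0\ne0$, let $z(t,x)$ be the simple root of $z^3=pz+q$ with $z(0,x)=x^{1/3}$. The function $u=\partial_q^{-1}(\sum_{j=0}^2a_jz^j)$ is an \emph{ansatz solution} if it satisfies \eqref{eq:ivpf} near $(0,x_0)$ for all small $x_0\neq0$. Two ansatz solutions are identified if they agree near $(0,x_0)$ for all small $x_0\ne0$.
\end{definition}

\begin{theorem}\label{thm:class}
Assume $f(c_1)f'(c_1)\neq0$ and $c_1c_2\neq0$.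
\begin{itemize}
\item[(a)] Every ansatz solution satisfies $q_t(0,0)^2=f(c_1)$.
\item[(b)] Fix $\tau$ with $\tau^2=f(c_1)$. Let $\lambda=\sqrt f$ with $\lambda(c_1)=\tau$, let
\[
G(\zeta)=\lambda\Bigl(\frac{\psi'(\zeta)}{3\zeta^2}\Bigr)=\tau+g_1\zeta+g_2\zeta^2+\cdots,\qquad D=4f(c_1)+c_1f'(c_1).
\]
If $D\neq0$, the ansatz solutions with $q_t(0,0)=\tau$ correspond bijectively to the germs $\sigma\in\mathbb C\{t\}$ with
\[
\sigma(0)=\tau,\qquad\sigma'(0)=-\frac{2c_1f'(c_1)\,g_1g_2}{3D}.
\]
If $D=0$ and $g_2\neq0$, there is no ansatz solution with $q_t(0,0)=\tau$. If $D=0$ and $g_2=0$, they correspond bijectively to all $\sigma\in\mathbb C\{t\}$ with $\sigma(0)=\tau$.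
\end{itemize}
Here $\sigma(t)$ is the value of $\sqrt{f(u_x)}$ along the characteristic $dx/dt=-\sqrt{f(u_x)}$ issuing from the origin on the surface of $u$.
\end{theorem}

For $f(v)=v$ we have $D=5c_1\neq0$: ansatz solutions of \eqref{eq:ivp} exist for all data, are never unique, and are parametrized by the germs $\sigma$ with $\sigma(0)=\tau$ and $\sigma'(0)=-\frac2{15}g_1g_2$. For $f(v)=v^{-4}$ we have $D=0$, and the analogue of Theorem~\ref{thm:main} fails whenever $g_2\neq0$.

Section~\ref{sec:simple} shows the mechanism on explicit solutions. Section~\ref{sec:surface} is the analytic half of the proof: it constructs a solution $u_\sigma$ for every $\sigma$. Section~\ref{sec:algebra} is the algebraic half: it decides when a function on a three-sheeted surface has the form of the ansatz. The two halves are combined in Sections~\ref{sec:exist} and~\ref{sec:class}.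

\section{Simple waves: an exact solution and an obstruction}\label{sec:simple}

The first guess, the analogue of $\varphi_-'=\text{const}$, is a solution of a first order equation $u_t=\frac23u_x^{3/2}+\kappa$ with a constant $\kappa$; differentiating twice gives $u_{tt}=u_x^{1/2}u_{xt}=u_xu_{xx}$. Such a \emph{simple wave} with datum $\psi(x^{1/3})$ is given parametrically by
\begin{equation}\label{eq:simple}
x=X(t,\zeta)=\zeta^3-tG(\zeta),\qquad u=U(t,\zeta)=\psi(\zeta)+t\bigl(\kappa-\tfrac13G(\zeta)^3\bigr).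
\end{equation}
Indeed, $\psi'=3\zeta^2G^2$ gives $dU=G^2\,dX+(\frac23G^3+\kappa)\,dt$, so $u_x=G^2$ and $u_t=\frac23G^3+\kappa$.

\begin{example}\label{ex:exact}
Let $G=\tau+g\zeta$ with $g\neq0$, that is, $\psi=\tau^2\zeta^3+\frac32\tau g\zeta^4+\frac35g^2\zeta^5$. The equation $x=X(t,\zeta)$ reads $\zeta^3=gt\,\zeta+(x+\tau t)$, so we take $z=\zeta$, $p=gt$, $q=x+\tau t$. With $\kappa=\tau^3/3$ we have $\kappa-\frac13G^3=-\tau^2gz-\tau g^2z^2-\frac13g^3z^3$, and therefore
\[
U=\tau^2\bigl(z^3-pz\bigr)+2\tau g\bigl(\tfrac34z^4-\tfrac12pz^2\bigr)+g^2\bigl(\tfrac35z^5-\tfrac13pz^3\bigr)=\partial_q^{-1}\bigl((\tau+gz)^2\bigr).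
\]
This is an ansatz solution with constant coefficients $a_0=\tau^2$, $a_1=2\tau g$, $a_2=g^2$, ramified along the cusp $4g^3t^3=27(x+\tau t)^2$.
\end{example}

\begin{example}\label{ex:obstruction}
Let $G=\tau+g_1\zeta+g_2\zeta^2$ with $g_1g_2\neq0$. Now $x=X(t,\zeta)$ is the cubic $\zeta^3-g_2t\zeta^2-g_1t\zeta-(x+\tau t)=0$, whose roots $\zeta_1,\zeta_2,\zeta_3$ have sum $g_2t$. Suppose that $U=\sum a_jI_j(p,z)$ for some $z=\zeta+t\phi(t,\zeta)$ with $z^3=pz+q$ and $p,q,a_j\in\mathcal O$. The cubic for $z$ has no quadratic term, and for small $(t,x)$ with distinct $\zeta_i$ its roots are the three values of $z$; hence $g_2t+t\sum_i\phi(t,\zeta_i)=0$. Dividing by $t$ and letting $(t,x)\to0$ gives $\phi(0,0)=-g_2/3$. So the curve $z=0$ has the form $\zeta=h(t)$ with $h'(0)=g_2/3$, whatever $z$ we choose. On this curve $U$ must vanish, by \eqref{eq:Ij}. But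
\[
U(t,h(t))=\bigl(\kappa-\tfrac13\tau^3\bigr)t-\tau^2g_1h'(0)\,t^2+O(t^3).
\]
The term of order $t$ is removed by $\kappa=\tau^3/3$; the term $-\frac13\tau^2g_1g_2t^2$ cannot be removed.
\end{example}

The obstruction is a mismatch between two slopes at the origin of the $(t,\zeta)$-plane: the slope $g_2/3$ of the curve $z=0$, which is fixed by the datum, and the slope of the curve $U=0$, which is $0$ for the simple wave. We shall see that this is the only obstruction (Proposition~\ref{prop:criterion}). To tilt the curve $U=0$ one needs a term in $t^2$ in $U$. The symmetries $u\mapsto u+at+b$ of the equation do not provide it, but a holomorphic wave of the second family, the nonlinear counterpart of $\varphi_-$, does. One free function is thus available to satisfy one scalar condition, and the remaining question is whether that function really acts on the coefficient of $t^2$. This is what $D\neq0$ expresses.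

\section{Solutions on a three-sheeted surface}\label{sec:surface}

From now on $f$, $\psi$, $\tau$, $\lambda$, $G$, $D$ are as in Theorem~\ref{thm:class}(b). Since $\lambda'(c_1)=f'(c_1)/(2\tau)\neq0$, formula \eqref{eq:ux0} gives $g_1=\frac43c_2\lambda'(c_1)\neq0$, and $\lambda$ has a holomorphic inverse $V$ near $\tau$ with $V(\tau)=c_1$. Put
\[
\ell(s)=sV'(s),\qquad\Lambda(s)=\int_\tau^s\ell(s')\,ds' .
\]
Then
\begin{equation}\label{eq:ell}
\ell(\tau)=\frac{2f(c_1)}{f'(c_1)}\neq0,\qquad 2\ell(\tau)+c_1=\frac{D}{f'(c_1)} .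
\end{equation}
For $f(v)=v$ these functions are $V=s^2$, $\ell=2s^2$, $\Lambda=\frac23(s^3-\tau^3)$.

\subsection*{The equation on the surface}
Let $\mathcal A=\mathbb C\{t,\zeta\}$. For elements of $\mathcal A$ the subscripts $t,\zeta$ denote partial derivatives in the coordinates $(t,\zeta)$. Let $X,U\in\mathcal A$ with $X(0,\zeta)=\zeta^3$. For small $x_0\neq0$ we have $X_\zeta=3\zeta^2\neq0$ at $(0,x_0^{1/3})$, so near $(0,x_0)$ there is a holomorphic $\zeta(t,x)$ with $X(t,\zeta(t,x))=x$ and $\zeta(0,x)=x^{1/3}$. We call $u(t,x)=U(t,\zeta(t,x))$ the ramified function \emph{defined by} $(X,U)$. The $(t,\zeta)$-space is the smooth surface that carries $u$, and $u$ continues analytically wherever $X_\zeta\neq0$.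

The equation has to be written so that it keeps a meaning on the fold $X_\zeta=0$. For functions $X,v,w$ on the surface, with $v$ close to $c_1$, put
\begin{equation}\label{eq:omega}
\omega_1=dv\wedge dX+dw\wedge dt,\qquad\omega_2=dw\wedge dX+f(v)\,dv\wedge dt .
\end{equation}
Then $\omega_1=d(v\,dX+w\,dt)$. Where $X_\zeta\neq0$ we may use $(t,x)$, $x=X$, as coordinates, and in these coordinates $\omega_1=(\partial_tv-\partial_xw)\,dt\wedge dx$ and $\omega_2=(\partial_tw-f(v)\partial_xv)\,dt\wedge dx$. Consequently, if $dU=v\,dX+w\,dt$, then $u_x=v$ and $u_t=w$ where $X_\zeta\ne0$, and there the equation $u_{tt}=f(u_x)u_{xx}$ is equivalent to $\omega_2=0$.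

\subsection*{Riemann invariants}
Put $s=\lambda(v)$, so that $v=V(s)$, $f(v)=s^2$ and $d\Lambda(s)=s\,dv$. The \emph{Riemann invariants} are $R=w+\Lambda(s)$ and $m=w-\Lambda(s)$. Expanding the products with $dR=dw+s\,dv$ and $dm=dw-s\,dv$ gives
\begin{equation}\label{eq:riemann}
dR\wedge(dX+s\,dt)=\omega_2+s\,\omega_1,\qquad dm\wedge(dX-s\,dt)=\omega_2-s\,\omega_1 .
\end{equation}
As $s\neq0$, the system $\omega_1=\omega_2=0$ holds if and only if both left sides vanish: $R$ is constant along the characteristics $dx/dt=-s$, and $m$ along $dx/dt=s$. We want the first family, which leaves the origin with velocity $-\tau$, to carry the ramification, so we choose the coordinate $\zeta$ to be constant along it.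

\begin{lemma}\label{lem:reduce}
Let $X,s\in\mathcal A$ with $s(0,0)=\tau$, let $r\in\mathbb C\{\zeta\}$, and put $v=V(s)$, $w=r(\zeta)-\Lambda(s)$. If
\begin{equation}\label{eq:reduced}
X_t=-s,\qquad s_\zeta=\frac{r'(\zeta)}{2\ell(s)}-\frac{X_\zeta}{2s}\,s_t ,
\end{equation}
then $\omega_1=\omega_2=0$. The converse holds if $r'\not\equiv0$.
\end{lemma}

\begin{proof}
Here $R=r(\zeta)$ and $m=r(\zeta)-2\Lambda(s)$. The first form in \eqref{eq:riemann} is $r'(X_t+s)\,d\zeta\wedge dt$. It vanishes if $X_t=-s$, and only then if $r'\not\equiv0$. When $X_t=-s$ we have $dX-s\,dt=X_\zeta\,d\zeta-2s\,dt$, so the second form is $(m_tX_\zeta+2sm_\zeta)\,dt\wedge d\zeta$, and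
\[
m_tX_\zeta+2sm_\zeta=-2\ell(s)s_tX_\zeta+2s\bigl(r'-2\ell(s)s_\zeta\bigr).
\]
Dividing by $4s\ell(s)$, which is a unit by \eqref{eq:ell} and $\tau\neq0$, gives the second equation in \eqref{eq:reduced}.
\end{proof}

Which data does \eqref{eq:reduced} call for? The Cauchy datum gives $X(0,\zeta)=\zeta^3$ and $s(0,\zeta)=G(\zeta)$. The function $r$ is unknown, because $u_t(0,x)=r(\zeta)-\Lambda(G(\zeta))$ is the missing second datum. The second equation transports $m$ along the vector field $2s\,\partial_\zeta+X_\zeta\,\partial_t$, which at the origin is tangent to the line $t=0$ and transversal to the characteristic $\zeta=0$. So we solve in the direction of $\zeta$, prescribe $s(t,0)=\sigma(t)$ on the characteristic, and let the condition $s(0,\zeta)=G(\zeta)$ determine $r'$.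

\subsection*{A problem with data on two lines}

\begin{lemma}\label{lem:goursat}
Let $G\in\mathbb C\{\zeta\}$ with $G(0)=\tau\neq0$, let $k$ be holomorphic and nonvanishing near $\tau$, and let $\sigma\in\mathbb C\{t\}$ with $\sigma(0)=\tau$. There exist unique $s\in\mathcal A$ and $\rho\in\mathbb C\{\zeta\}$ such that, with $X:=\zeta^3-\int_0^ts\,dt'$,
\begin{equation}\label{eq:goursat}
s_\zeta=\rho(\zeta)k(s)-\frac{X_\zeta}{2s}\,s_t,\qquad s(0,\zeta)=G(\zeta),\qquad s(t,0)=\sigma(t).
\end{equation}
\end{lemma}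

We would like to read \eqref{eq:goursat} as a recursion for the coefficients of $\zeta^j$. It is not one, because $X_\zeta=3\zeta^2-\int_0^ts_\zeta\,dt'$ contains the derivative $s_\zeta$ that we are solving for. The remedy is an integrating factor: the $t$-derivative of $s^{-1/2}X_\zeta$ is the combination of $s_\zeta$ and $s_t$ that occurs in the equation, so it can be expressed without derivatives. The resulting problem is still nonlocal, through $\int_0^t$ and through $s_t(0,\zeta)$, but it is majorized by a local one. We recall the two tools.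

\emph{Majorants.} For power series $F,\hat F$ in $(t,\zeta)$ write $F\ll\hat F$ if each coefficient of $\hat F$ is at least the modulus of the corresponding coefficient of $F$. This relation is preserved by sums, products and $\partial_t$. If $F\ll\hat F$, then $\int_0^tF\,dt'\ll t\hat F$ and $F(0,\zeta)\ll\hat F(t,\zeta)$. If $y\ll\hat y$ have no constant term and $A\ll\hat A$ are series in one variable, then $A(y)\ll\hat A(\hat y)$. If $F\ll\hat F$ and $\hat F$ converges, then $F$ converges.

\emph{The Cauchy--Kovalevskaya theorem for first order equations.} If $y_0\in\mathbb C\{t\}$ and $\Phi(t,\zeta,y,\eta)$ is holomorphic near $(0,0,y_0(0),y_0'(0))$, then $y_\zeta=\Phi(t,\zeta,y,y_t)$, $y(t,0)=y_0(t)$, has a holomorphic solution near the origin.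

\begin{proof}[Proof of Lemma~\ref{lem:goursat}]
Fix a branch of the square root near $\tau$. Consider the problem
\begin{equation}\label{eq:goursat2}
\begin{gathered}
s_\zeta=\rho\,k(s)-\tfrac12s^{-1/2}Zs_t,\qquad s(t,0)=\sigma(t),\qquad\text{where}\\
Z=3\zeta^2G^{-1/2}-\rho\int_0^tk(s)s^{-1/2}\,dt',\qquad\rho=\frac1{k(G)}\Bigl(G'+\frac{3\zeta^2s_t(0,\zeta)}{2G}\Bigr).
\end{gathered}
\end{equation}

\emph{A solution of \eqref{eq:goursat} solves \eqref{eq:goursat2}.} Setting $t=0$ in \eqref{eq:goursat} gives the formula for $\rho$, since $X_\zeta(0,\zeta)=3\zeta^2$. Let $Z=s^{-1/2}X_\zeta$. From $X_{\zeta t}=-s_\zeta$ we get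
\[
Z_t=-s^{-1/2}\Bigl(s_\zeta+\frac{X_\zeta s_t}{2s}\Bigr)=-\rho\,k(s)s^{-1/2},
\]
and $Z(0,\zeta)=3\zeta^2G^{-1/2}$. This is the formula for $Z$, and $X_\zeta/(2s)=\frac12s^{-1/2}Z$.

\emph{A solution of \eqref{eq:goursat2} solves \eqref{eq:goursat}.} Let $s\in\mathcal A$ solve \eqref{eq:goursat2} and put $\mu(\zeta)=s_t(0,\zeta)$. The function $S(\zeta)=s(0,\zeta)$ solves the ordinary differential equation $S'=\rho\,k(S)-\frac32\zeta^2G^{-1/2}S^{-1/2}\mu$ with $S(0)=\tau$. By the formula for $\rho$, the function $G$ solves it too, so $S=G$. Put $Y=s^{1/2}Z$. Then $Y(0,\zeta)=3\zeta^2$ and $Y_t=\frac12s^{-1/2}s_tZ-\rho\,k(s)=-s_\zeta$. Hence $Y=3\zeta^2-\int_0^ts_\zeta\,dt'=X_\zeta$, and the equation in \eqref{eq:goursat2} becomes the one in \eqref{eq:goursat}.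

\emph{The problem \eqref{eq:goursat2} has exactly one formal solution.} Write $s=\tau+y$, $A(y)=k(\tau+y)$, $B(y)=(\tau+y)^{-1/2}$, $C=AB$, and $\alpha=3\zeta^2G^{-1/2}$, $\beta=G'/k(G)$, $\gamma=3\zeta^2/(2Gk(G))$; all these series converge. The problem reads $y_\zeta=N[y]$, $y(t,0)=\sigma-\tau$, where
\[
N[y]=\rho A(y)-\tfrac12B(y)\Bigl(\alpha-\rho\int_0^tC(y)\,dt'\Bigr)y_t,\qquad\rho=\beta+\gamma\,y_t(0,\zeta).
\]
Write $y=\sum_jy_j(t)\zeta^j$. Since $y_0=\sigma-\tau$ vanishes at $t=0$, the series $y$ has no constant term and the compositions are defined. No $\zeta$-derivative occurs in $N$, so the coefficient of $\zeta^j$ in each of $A(y)$, $B(y)$, $C(y)$, $y_t$, $\rho$, and hence in $N[y]$, involves only $y_0,\dots,y_j$. The coefficient of $\zeta^j$ in $y_\zeta$ is $(j+1)y_{j+1}$. So the $y_j$ are determined one after the other. With the first step this proves uniqueness in the lemma.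

\emph{The formal solution converges.} Let a hat on a given series denote replacement of its coefficients by their moduli. Consider $\hat y_\zeta=\hat N[\hat y]$, $\hat y(t,0)=\widehat{\sigma-\tau}$, where
\[
\hat N[\hat y]=\hat\rho\hat A(\hat y)+\tfrac12\hat B(\hat y)\bigl(\hat\alpha+t\hat\rho\,\hat C(\hat y)\bigr)\hat y_t,\qquad\hat\rho=\hat\beta+\hat\gamma\,\hat y_t(t,\zeta).
\]
The right side is $\Phi(t,\zeta,\hat y,\hat y_t)$ with $\Phi$ holomorphic for $(t,\zeta,\hat y)$ near $0$ and polynomial in $\hat y_t$, so there is a convergent solution $\hat y=\sum_j\hat y_j(t)\zeta^j$. We have $y_0\ll\hat y_0$. Suppose $y_i\ll\hat y_i$ for $i\le j$, and let $y^{(j)}\ll\hat y^{(j)}$ be the truncations at order $\zeta^j$. The rules above give $N[y^{(j)}]\ll\hat N[\hat y^{(j)}]$, and the coefficients of $\zeta^j$ on the two sides are $(j+1)y_{j+1}$ and $(j+1)\hat y_{j+1}$. By induction $y\ll\hat y$, so $y$ converges.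
\end{proof}

\subsection*{The solution attached to $\sigma$}
Let $\sigma\in\mathbb C\{t\}$ with $\sigma(0)=\tau$. Take $s,\rho,X$ from Lemma~\ref{lem:goursat} with $k=1/(2\ell)$, and put
\begin{equation}\label{eq:usigma}
r(\zeta)=\tau c_1+\int_0^\zeta\rho,\qquad v=V(s),\qquad w=r(\zeta)-\Lambda(s).
\end{equation}
Then \eqref{eq:reduced} holds, so $\omega_1=\omega_2=0$ by Lemma~\ref{lem:reduce}. Since $\omega_1=0$, there is a unique $U\in\mathcal A$ with $dU=v\,dX+w\,dt$ and $U(0,0)=0$. We write $X_\sigma,U_\sigma$ for these germs and $u_\sigma$ for the ramified function they define. The constant $r(0)$ is free, because of the symmetry $u\mapsto u+at$; the value $\tau c_1$ makes $U_t(0,0)=0$, as did $\kappa=\tau^3/3$ in Section~\ref{sec:simple}. The curve $\zeta=0$ is the characteristic $dx/dt=X_t(t,0)=-s$ through the origin, and $s=\sqrt{f(u_x)}$ equals $\sigma(t)$ on it. For $\sigma\equiv\tau$ the pair $s=G(\zeta)$, $\rho=G'/k(G)$ solves \eqref{eq:goursat}; when $f(v)=v$ this gives $r=\frac43G^3-\frac13\tau^3$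 and $w=\frac23G^3+\frac13\tau^3$, the simple wave \eqref{eq:simple} with $\kappa=\tau^3/3$.

\begin{proposition}\label{prop:usigma}
The function $u_\sigma$ solves \eqref{eq:ivpf} near $(0,x_0)$ for small $x_0\ne0$, and the equation holds wherever $\partial_\zeta X_\sigma\neq0$. There is $h\in\mathbb C\{t\}$ with $h(0)=0$ and $U_\sigma(t,h(t))=0$, and every such $h$ satisfies
\begin{equation}\label{eq:slopeU}
h'(0)=-\frac{D\,\sigma'(0)}{2c_1f'(c_1)\,g_1}.
\end{equation}
\end{proposition}

\begin{proof}
Write $X,U$ for $X_\sigma,U_\sigma$. The equation holds where $X_\zeta\neq0$ because $\omega_2=0$. At $t=0$ we have $U_\zeta=V(G)\cdot3\zeta^2=\psi'$, so $U(0,\zeta)=\psi(\zeta)$, which is the initial condition.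

We compute $U=\sum u_{ij}t^i\zeta^j$ to second order. Since $\psi=O(\zeta^3)$, we have $u_{00}=u_{01}=u_{02}=0$. Next, $U_t=w+vX_t=r(\zeta)-\Lambda(s)-sV(s)$, and $\frac{d}{ds}(\Lambda+sV)=2\ell+V$. At the origin $X_\zeta=0$, $s_\zeta=g_1$, $s_t=\sigma'(0)$, so \eqref{eq:reduced} gives $r'(0)=2\ell(\tau)g_1$. With \eqref{eq:ell},
\[
u_{10}=r(0)-\tau c_1=0,\qquad u_{11}=2\ell(\tau)g_1-(2\ell(\tau)+c_1)g_1=-c_1g_1,\qquad u_{20}=-\frac{D\,\sigma'(0)}{2f'(c_1)} .
\]
If $h(0)=0$, then $U(t,h(t))=(u_{11}h'(0)+u_{20})t^2+O(t^3)$. As $u_{11}=-c_1g_1\neq0$, the identity $U(t,h(t))=0$ forces \eqref{eq:slopeU}.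

The origin is a critical point of $U$, so the implicit function theorem does not apply directly; we substitute $\zeta=t\eta$ first. We get
\[
U(t,t\eta)=t^2\bigl[u_{11}\eta+u_{20}+tH(t,\eta)\bigr],\qquad H=\sum_{i+j\ge3}u_{ij}\,t^{i+j-3}\eta^j ,
\]
and $H$ is holomorphic near $(0,\eta_0)$ for every $\eta_0\in\mathbb C$, because the series for $U(t,t\eta)$ converges normally for $\eta$ bounded and $t$ small. At $(0,\eta_0)$ with $\eta_0=-u_{20}/u_{11}$ the bracket vanishes and its $\eta$-derivative is $u_{11}\neq0$. So it vanishes along a holomorphic curve $\eta=\eta(t)$, and $h(t)=t\eta(t)$ has the required properties.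
\end{proof}

\section{Trace-free coordinates and the form of the ansatz}\label{sec:algebra}

This section does not use the differential equation. Let $X\in\mathcal A$ satisfy
\begin{equation}\label{eq:Xhyp}
X(0,\zeta)=\zeta^3,\qquad X_t(0,\zeta)=-G(\zeta),\qquad G=\tau+g_1\zeta+g_2\zeta^2+\cdots,\quad\tau\neq0 .
\end{equation}
An element $a(t,x)$ of $\mathcal O$ acts on $\mathcal A$ as multiplication by $a(t,X(t,\zeta))$; in identities in $\mathcal A$ we write $a$ for this composite, and $a_t,a_x$ for the partial derivatives in $(t,x)$.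

\subsection*{The trace}
Recall the Weierstrass theorems. Let $F\in\mathbb C\{y,\zeta\}$, where $y$ stands for several variables, and let $F(0,\zeta)$ vanish to order exactly $d$. \emph{Preparation:} $F=EW$ in a unique way, with $E$ a unit and $W$ a monic polynomial of degree $d$ in $\zeta$ whose lower coefficients lie in $\mathbb C\{y\}$ and vanish at $0$. \emph{Division:} every element of $\mathbb C\{y,\zeta\}$ is congruent modulo $F$ to a unique polynomial in $\zeta$ of degree less than $d$ with coefficients in $\mathbb C\{y\}$.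

Apply this to $F=X(t,\zeta)-x$, with $d=3$. The substitution $x\mapsto X$ identifies $\mathbb C\{t,x,\zeta\}/(F)$ with $\mathcal A$, so $\mathcal A$ is a free $\mathcal O$-module with basis $1,\zeta,\zeta^2$. For $a\in\mathcal A$ let $\operatorname{Tr}a\in\mathcal O$ be the trace of multiplication by $a$; it is $\mathcal O$-linear in $a$, and $\operatorname{Tr}1=3$. If three distinct points $\zeta_1,\zeta_2,\zeta_3$ lie over a small $(t,x)$, the vectors $(1,\zeta_i,\zeta_i^2)$ are independent eigenvectors of the multiplication matrix, so $\operatorname{Tr}a=\sum_ia(t,\zeta_i)$ is the sum over the sheets used in Example~\ref{ex:obstruction}.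

\begin{lemma}\label{lem:traces}
We have $\operatorname{Tr}\zeta\in t\mathcal O$ and, modulo $\mathfrak m^2$,
\[
\operatorname{Tr}\zeta\equiv g_2t,\qquad\operatorname{Tr}\zeta^2\equiv2g_1t,\qquad\operatorname{Tr}\zeta^3\equiv3x+3\tau t .
\]
\end{lemma}

\begin{proof}
Write $F=EW$ with $W=\zeta^3+\alpha_1\zeta^2+\alpha_2\zeta+\alpha_3$, $\alpha_i\in\mathfrak m$. At $t=0$ we have $F=\zeta^3-x$, so by uniqueness $E=1$ and $W=\zeta^3-x$ there; that is, $\alpha_1,\alpha_2,\alpha_3+x\in t\mathcal O$. Set $x=0$, write $E(t,0,\zeta)=1+te(\zeta)+O(t^2)$ and $\dot\alpha_i=\partial_t\alpha_i(0,0)$. The coefficient of $t$ in $F=EW$ gives $-G=e\zeta^3+\dot\alpha_1\zeta^2+\dot\alpha_2\zeta+\dot\alpha_3$. Hence $\alpha_1\equiv-g_2t$, $\alpha_2\equiv-g_1t$, $\alpha_3\equiv-x-\tau t$ modulo $\mathfrak m^2$. Since $W(\zeta)=0$ in $\mathcal A$, multiplication by $\zeta$ has the companion matrix of $W$, and Newton's identities give $\operatorname{Tr}\zeta=-\alpha_1$, $\operatorname{Tr}\zeta^2=\alpha_1^2-2\alpha_2$, $\operatorname{Tr}\zeta^3=-\alpha_1^3+3\alpha_1\alpha_2-3\alpha_3$.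
\end{proof}

\subsection*{Which curves can be $z=0$}

\begin{lemma}\label{lem:cubic}
Let $z\in\mathcal A$ with $z(0,\zeta)=\zeta$.
\begin{itemize}
\item[(a)] The elements $1,z,z^2$ form a basis of $\mathcal A$ over $\mathcal O$, the pair $(t,z)$ is a coordinate system, and the zero set of $z$ is a curve $\zeta=h(t)$ with $h\in\mathbb C\{t\}$, $h(0)=0$.
\item[(b)] $\operatorname{Tr}z=0$ if and only if $z^3=pz+q$ for some $p,q\in\mathcal O$.
\item[(c)] In that case $p(0,x)=0$, $q(0,x)=x$, $q_t(0,0)=\tau$, $p_t(0,0)=g_1$ and $h'(0)=g_2/3$.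
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $z^j-\zeta^j\in t\mathcal A$, the matrix of $1,z,z^2$ in the basis $1,\zeta,\zeta^2$ is congruent to the identity modulo $t$, so it is invertible. The other two claims follow from $z_\zeta(0,0)=1$.

(b) Write $z^3=ez^2+pz+q$ with $e,p,q\in\mathcal O$, uniquely by (a). In the basis $1,z,z^2$ multiplication by $z$ has a companion matrix with trace $e$.

(c) At $t=0$ the cubic reads $\zeta^3=p(0,\zeta^3)\zeta+q(0,\zeta^3)$; comparing exponents modulo $3$ gives $p(0,x)=0$ and $q(0,x)=x$. Write $z=\zeta+t\phi(\zeta)+O(t^2)$. Then $p(t,X)=t\,p_t(0,\zeta^3)+O(t^2)$ and $q(t,X)=\zeta^3-tG+t\,q_t(0,\zeta^3)+O(t^2)$, so the coefficient of $t$ in the cubic is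
\[
3\zeta^2\phi(\zeta)=p_t(0,\zeta^3)\,\zeta+q_t(0,\zeta^3)-G(\zeta).
\]
The coefficients of $1,\zeta,\zeta^2$ give $q_t(0,0)=\tau$, $p_t(0,0)=g_1$, $3\phi(0)=-g_2$. The term of order $t$ in $z(t,h(t))=0$ gives $h'(0)=-\phi(0)$.
\end{proof}

If $g_1\neq0$, then $(p,q)$ are coordinates at the origin of the $(t,x)$-plane, since the Jacobian $p_tq_x-p_xq_t$ equals $g_1$ there; so the discriminant curve $4p^3=27q^2$ is an ordinary cusp. Under the same hypothesis the slope is the only constraint on the curve $z=0$.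

\begin{lemma}\label{lem:choosez}
Let $g_1\neq0$, and let $h\in\mathbb C\{t\}$ with $h(0)=0$ and $h'(0)=g_2/3$. There is $z\in\mathcal A$ with $z(0,\zeta)=\zeta$, $\operatorname{Tr}z=0$ and zero set $\zeta=h(t)$.
\end{lemma}

\begin{proof}
We look for $z=(\zeta-h)(1+tf_1\zeta+tf_2\zeta^2)$ with $f_1,f_2\in\mathcal O$; every such $z$ has the right restriction to $t=0$ and the right zero set. By Lemma~\ref{lem:traces}, $\operatorname{Tr}(\zeta-h)=\operatorname{Tr}\zeta-3h=t\theta$ with $\theta\in\mathcal O$ and $\theta(0,0)=g_2-3h'(0)=0$. So $\operatorname{Tr}z=t(\theta+f_1T_1+f_2T_2)$, where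
\[
T_1=\operatorname{Tr}\zeta^2-h\operatorname{Tr}\zeta\equiv2g_1t,\qquad T_2=\operatorname{Tr}\zeta^3-h\operatorname{Tr}\zeta^2\equiv3x+3\tau t\pmod{\mathfrak m^2}.
\]
As $g_1\neq0$, these linear forms are independent, so $(T_1,T_2)$ are coordinates at the origin and generate $\mathfrak m$. Since $\theta\in\mathfrak m$, we can write $-\theta=f_1T_1+f_2T_2$.
\end{proof}

\begin{remark}
The lemma fails for $g_1=0$. Let $X=\zeta^3-\tau t$ and $h=t^2$; here $g_1=g_2=0$, $\operatorname{Tr}\zeta=\operatorname{Tr}\zeta^2=0$ and $\operatorname{Tr}\zeta^3=3(x+\tau t)$. Every candidate has the form $z=(\zeta-t^2)\bigl(1+t(f_0+f_1\zeta+f_2\zeta^2)\bigr)$ with $f_i\in\mathcal O$, and $\operatorname{Tr}z=3t\bigl(-t-t^2f_0+(x+\tau t)f_2\bigr)$ does not vanish identically on the line $x=-\tau t$.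
\end{remark}

\subsection*{Which functions have the form of the ansatz}
Let $z^3=pz+q$ as in Lemma~\ref{lem:cubic}. From $z^4=pz^2+qz$ and $z^5=qz^2+p^2z+pq$ we get $I_0=q$, $I_1=\frac34qz+\frac14pz^2$, $I_2=\frac4{15}pq+\frac4{15}p^2z+\frac35qz^2$, so
\begin{equation}\label{eq:expand}
\sum_{j=0}^2a_jI_j=\Bigl(a_0q+\tfrac4{15}pq\,a_2\Bigr)+\Bigl(\tfrac34q\,a_1+\tfrac4{15}p^2a_2\Bigr)z+\Bigl(\tfrac14p\,a_1+\tfrac35q\,a_2\Bigr)z^2 .
\end{equation}
Every $U\in\mathcal A$ is $b_0+b_1z+b_2z^2$ with $b_j\in\mathcal O$, and \eqref{eq:expand} restricts these coefficients in two independent ways. The pair $(b_1,b_2)$ must be a combination of $(\frac34q,\frac14p)$ and $(\frac4{15}p^2,\frac35q)$; this will follow if $u_x=U_\zeta/X_\zeta$ is holomorphic across the fold. The coefficient $b_0$ must be divisible by $q$; this will follow if $U$ vanishes on $z=0$.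

\begin{lemma}\label{lem:form}
Let $z\in\mathcal A$ with $z(0,\zeta)=\zeta$ and $z^3=pz+q$, $p,q\in\mathcal O$. Let $U,v\in\mathcal A$ satisfy $U_\zeta=vX_\zeta$, and let $U$ vanish on the curve $z=0$. Then $U=\sum_{j=0}^2a_jI_j(p,z)$ with $a_j\in\mathcal O$.
\end{lemma}

\begin{proof}
Write $U=b_0+b_1z+b_2z^2$. Differentiating this identity and the cubic in $\zeta$ gives
\[
vX_\zeta=X_\zeta\sum_jb_{j,x}z^j+(b_1+2b_2z)z_\zeta,\qquad(3z^2-p)z_\zeta=(p_xz+q_x)X_\zeta .
\]
Multiply the first identity by $3z^2-p$, use the second, and cancel the nonzero element $X_\zeta$ of the domain $\mathcal A$: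
\[
(3z^2-p)\Bigl(v-\sum_jb_{j,x}z^j\Bigr)=(b_1+2b_2z)(p_xz+q_x).
\]
The factor $p_xz+q_x$ equals $1$ at the origin, so it is a unit, and $b_1+2b_2z=(3z^2-p)(d_0+d_1z+d_2z^2)$ with $d_j\in\mathcal O$. Reducing with $z^3=pz+q$ and $z^4=pz^2+qz$,
\[
b_1+2b_2z=(3qd_1-pd_0)+(2pd_1+3qd_2)z+(3d_0+2pd_2)z^2 .
\]
Since $1,z,z^2$ is a basis, $d_0=-\frac23pd_2$, $b_1=3qd_1+\frac23p^2d_2$ and $b_2=pd_1+\frac32qd_2$. With $a_1=4d_1$ and $a_2=\frac52d_2$ the coefficients of $z$ and $z^2$ agree with \eqref{eq:expand}.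

As $(t,z)$ are coordinates, $U$ is divisible by $z$: $U=z(e_0+e_1z+e_2z^2)=qe_2+(e_0+pe_2)z+e_1z^2$ with $e_j\in\mathcal O$. So $b_0=qe_2$, and $a_0=e_2-\frac4{15}pa_2$ matches the remaining coefficient.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $X$ satisfy \eqref{eq:Xhyp} with $g_1\neq0$, and let $U,v\in\mathcal A$ satisfy $U_\zeta=vX_\zeta$. The following are equivalent.
\begin{itemize}
\item[(i)] There are $z\in\mathcal A$ and $p,q,a_0,a_1,a_2\in\mathcal O$ with $z(0,\zeta)=\zeta$, $z^3=pz+q$ and $U=\sum_ja_jI_j(p,z)$.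
\item[(ii)] There is $h\in\mathbb C\{t\}$ with $h(0)=0$, $h'(0)=g_2/3$ and $U(t,h(t))=0$.
\end{itemize}
\end{proposition}

\begin{proof}
If (i) holds, take for $\zeta=h(t)$ the zero set of $z$: then $h'(0)=g_2/3$ by Lemma~\ref{lem:cubic}(c), and $U$ vanishes on it because $I_j(p,0)=0$. If (ii) holds, Lemma~\ref{lem:choosez} gives $z$, Lemma~\ref{lem:cubic}(b) gives $p,q$, and Lemma~\ref{lem:form} gives the $a_j$.
\end{proof}

\section{Existence}\label{sec:exist}

The pair $(X_\sigma,U_\sigma)$ satisfies the hypotheses of Proposition~\ref{prop:criterion}: $X(0,\zeta)=\zeta^3$, $X_t(0,\zeta)=-s(0,\zeta)=-G$, $g_1\neq0$ and $U_\zeta=vX_\zeta$. By Proposition~\ref{prop:usigma}, condition (ii) holds exactly when the slope \eqref{eq:slopeU} equals $g_2/3$. Hence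
\begin{equation}\label{eq:cond}
(X_\sigma,U_\sigma)\text{ satisfies (i)}\quad\Longleftrightarrow\quad D\,\sigma'(0)=-\tfrac23c_1f'(c_1)\,g_1g_2 .
\end{equation}
It remains to pass from the surface to the $(t,x)$-plane.

\begin{proposition}\label{prop:suff}
Let $\sigma(0)=\tau$ and $D\sigma'(0)=-\frac23c_1f'(c_1)g_1g_2$. Then $u_\sigma$ is an ansatz solution with $q_t(0,0)=\tau$, and the equation $u_{tt}=f(u_x)u_{xx}$ holds for every branch of $z$ at every $(t,x)$ near $(0,0)$ with $4p^3\neq27q^2$.
\end{proposition}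

\begin{proof}
Write $X,U$ for $X_\sigma,U_\sigma$, and take $z,p,q,a_j$ as in (i). By Lemma~\ref{lem:cubic}(c), $p(0,x)=0$, $q(0,x)=x$, $q_t(0,0)=\tau$. Near $(0,x_0)$ the function $z(t,\zeta(t,x))$ is a root of the cubic that equals $\zeta(0,x)=x^{1/3}$ at $t=0$, so it is the root of Definition~\ref{def:ansatz}, and $u_\sigma=\sum a_jI_j(p,z)$. By Proposition~\ref{prop:usigma}, $u_\sigma$ is an ansatz solution.

For the last claim let $S=\{(t,x,z):z^3=p(t,x)z+q(t,x)\}$. Since $q_x(0,0)=1$, near the origin $S$ is a graph over the $(t,z)$-plane. The map $\Theta(t,\zeta)=(t,X(t,\zeta),z(t,\zeta))$ takes values in $S$, and $(t,z)$ are coordinates on its source as well. So $\Theta$ maps a neighborhood $\Omega$ of $0$, on which all the identities above hold, biholomorphically onto a neighborhood of the origin in $S$. Every root of the cubic satisfies $|z|\le\max(|2p|^{1/2},|2q|^{1/3})$, for otherwise $|pz+q|<|z|^3$. Hence for $(t,x)$ near $(0,0)$ all three roots give points of $\Theta(\Omega)$. Near a point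 with $4p^3\neq27q^2$ the roots are simple, and each is a holomorphic function $\tilde z(t,x)$. Define a holomorphic $\tilde\zeta(t,x)$ by $\Theta(t,\tilde\zeta)=(t,x,\tilde z)$. Then $\sum a_jI_j(p,\tilde z)=U(t,\tilde\zeta(t,x))$, and differentiating $X(t,\tilde\zeta(t,x))=x$ in $x$ shows $X_\zeta\neq0$ at these points. There the equation holds by Proposition~\ref{prop:usigma}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $f(v)=v$. Then $f(c_1)f'(c_1)=c_1\neq0$, $D=5c_1$, and $G,g_1,g_2$ are those of \eqref{eq:g12}. For either root $\tau$ the germ $\sigma(t)=\tau-\frac2{15}g_1g_2\,t$ satisfies $D\sigma'(0)=-\frac23c_1g_1g_2$, and Proposition~\ref{prop:suff} applies.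
\end{proof}

\section{Classification}\label{sec:class}

We now prove Theorem~\ref{thm:class}. The point is to show that an arbitrary ansatz solution is one of the $u_\sigma$. It comes with the coordinates $(t,z)$ on its surface, and we have to recover the characteristic coordinate $\zeta$; this is possible because the Riemann invariant $R$ has a nonzero $z$-derivative at the origin.

\subsection*{The surface of an ansatz solution and part (a)}
Let $u=\sum a_jI_j(p,z)$ be an ansatz solution. Since $q_x(0,0)=1$, the cubic can be solved for $x$ near the origin: $x=X(t,z)$ with $X\in\mathbb C\{t,z\}$ and $X(0,z)=z^3$. Differentiating $z^3=p(t,X)z+q(t,X)$ in $t$ at the origin gives $X_t(0,0)=-q_t(0,0)$. Let $U(t,z)=\sum a_j(t,X)I_j(p(t,X),z)$. By \eqref{eq:Ij} and the chain rule, near $(0,x_0)$,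
\[
u_x=q_x\sum_ja_jz^j+p_x\sum_j\frac j{j+1}a_jz^{j+1}+\sum_ja_{j,x}I_j(p,z),
\]
and $u_t$ is given by the same formula with $q_t,p_t,a_{j,t}$ in place of $q_x,p_x,a_{j,x}$. So $u_x$ and $u_t$ are the restrictions of germs $v,w\in\mathbb C\{t,z\}$. The identities
\[
U(0,z)=\psi(z),\qquad v(0,z)=\frac{\psi'(z)}{3z^2},\qquad dU=v\,dX+w\,dt,\qquad\omega_1=\omega_2=0
\]
hold near the points $(0,x_0^{1/3})$, hence as identities of germs at the origin by the identity theorem. The coefficients of $dt\wedge dz$ in $\omega_1$ and $\omega_2$ are $v_tX_z-v_zX_t-w_z$ and $w_tX_z-w_zX_t-f(v)v_z$, with derivatives in the coordinates $(t,z)$. At the origin $X_z=0$, $v=c_1$ and $v_z=\frac43c_2\neq0$, so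
\begin{equation}\label{eq:wz}
w_z(0,0)=\tfrac43c_2\,q_t(0,0),\qquad q_t(0,0)\,w_z(0,0)=\tfrac43c_2\,f(c_1).
\end{equation}
Thus $q_t(0,0)^2=f(c_1)$, which is (a). Since $w(0,z)$ is $u_t(0,x)$ at $x^{1/3}=z$, the first identity also shows that $q_t(0,0)$ depends only on $u$ and not on its representation.

\subsection*{Every ansatz solution is a $u_\sigma$}
Let $\tau=q_t(0,0)$, with $\lambda,V,\ell,\Lambda,G$ chosen accordingly, and put $s=\lambda(v)$, $R=w+\Lambda(s)$, $r(z)=R(0,z)$. By $d\Lambda(s)=s\,dv$ and \eqref{eq:wz},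
\[
r'(0)=w_z(0,0)+\tau v_z(0,0)=\tfrac83c_2\tau\neq0 .
\]
So $r$ is invertible near $0$, and $\zeta:=r^{-1}(R(t,z))$ is a germ with $\zeta(0,z)=z$. Hence $(t,\zeta)$ are coordinates; in them $w=r(\zeta)-\Lambda(s)$, $X(0,\zeta)=\zeta^3$, $s(0,\zeta)=G(\zeta)$, $U(0,\zeta)=\psi(\zeta)$ and $z(0,\zeta)=\zeta$. The forms $\omega_1,\omega_2$ do not depend on the coordinates, so Lemma~\ref{lem:reduce} gives \eqref{eq:reduced}. Thus $X=\zeta^3-\int_0^ts\,dt'$, and \eqref{eq:goursat} holds with $k=1/(2\ell)$, $\rho=r'$ and $\sigma(t):=s(t,0)$. By the uniqueness in Lemma~\ref{lem:goursat}, $s$, $X$ and $r'$ are those attached to $\sigma$.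

The constant $r(0)$ is fixed as follows. The function $U$ vanishes on the curve $z=0$, which is $\zeta=h(t)$ with $h(0)=0$ by Lemma~\ref{lem:cubic}(a). As $U_\zeta(0,0)=\psi'(0)=0$, the term of order $t$ in $U(t,h(t))=0$ gives $0=U_t(0,0)=w(0,0)+c_1X_t(0,0)=r(0)-\tau c_1$. So $r,v,w$ are those of \eqref{eq:usigma}, and $U=U_\sigma$, $u=u_\sigma$. Moreover $(X_\sigma,U_\sigma)$ satisfies condition (i) of Proposition~\ref{prop:criterion}, with the given $z,p,q,a_j$, so $\sigma$ satisfies the condition in \eqref{eq:cond}. Together with Proposition~\ref{prop:suff} this shows that the ansatz solutions with $q_t(0,0)=\tau$ are exactly the $u_\sigma$ with $\sigma(0)=\tau$ and $D\sigma'(0)=-\frac23c_1f'(c_1)g_1g_2$.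

\subsection*{The function $u_\sigma$ determines $\sigma$}
Let $\sigma,\tilde\sigma$ be any two germs with value $\tau$ at $0$, let tildes mark the objects attached to $\tilde\sigma$, and suppose $u_\sigma=u_{\tilde\sigma}=u$ near $(0,x_0)$ for all small $x_0\neq0$. Choose a polydisc around the origin on which $s,\tilde s,r,\tilde r$ are holomorphic and $r$ is injective, which is possible because $r'(0)=2\ell(\tau)g_1\neq0$, and choose $x_0$ with $(0,x_0^{1/3})$ in it. Near $(0,x_0)$,
\[
s(t,\zeta(t,x))=\lambda(u_x)=\tilde s(t,\tilde\zeta(t,x)),\qquad r(\zeta(t,x))=u_t+\Lambda(\lambda(u_x))=\tilde r(\tilde\zeta(t,x)).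
\]
At $t=0$ both $\zeta$ and $\tilde\zeta$ equal $x^{1/3}$, so $r=\tilde r$ near $x_0^{1/3}$, hence everywhere. Injectivity gives $\zeta(t,x)=\tilde\zeta(t,x)$. As $(t,x)\mapsto(t,\zeta(t,x))$ is locally biholomorphic, $s=\tilde s$ near $(0,x_0^{1/3})$, hence on the polydisc, and $\sigma=s(\cdot,0)=\tilde\sigma$.

\subsection*{The three cases}
If $D\neq0$, the condition in \eqref{eq:cond} is the stated value of $\sigma'(0)$. If $D=0$, it reduces to $g_2=0$, because $c_1f'(c_1)g_1\neq0$; so no $\sigma$ is admissible if $g_2\neq0$, and every $\sigma$ is admissible if $g_2=0$. The meaning of $\sigma$ was noted after \eqref{eq:usigma}. This completes the proof of Theorem~\ref{thm:class}. \qed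

\begin{remark}[The simple wave]
Let $f(v)=v$. The simple wave $u_t=\frac23u_x^{3/2}+\frac13\tau^3$, with $u_x^{1/2}=\tau$ at the origin, is $u_\sigma$ for $\sigma\equiv\tau$. It is an ansatz solution if and only if $g_2=0$, that is, $15c_1c_3=4c_2^2$. Indeed, $u_t(0,x)=\tau^3+2\tau^2g_1x^{1/3}+\cdots$ and $2\tau^2g_1=\frac43c_2\tau$, so by \eqref{eq:wz} any representation has $q_t(0,0)=\tau$, and the condition $\sigma'(0)=-\frac2{15}g_1g_2$ becomes $g_2=0$. This extends Examples~\ref{ex:exact} and~\ref{ex:obstruction} to all data.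
\end{remark}

\begin{remark}[The case $D=0$]
The number $D/f'(c_1)$ is the derivative of $\Lambda(s)+sV(s)$ at $\tau$, and $U_t=r(\zeta)-\Lambda(s)-sV(s)$; so $D$ measures how strongly the wave of the second family acts on $U$ along $\zeta=0$. For $f(v)=v^{-4}$ the function $V$ is a constant multiple of $s^{-1/2}$, so $2\ell+V\equiv0$ and $U_\sigma=\psi(\zeta)+t\,(r(\zeta)-\tau c_1)$ vanishes on $\zeta=0$ for every $\sigma$. The curve $U=0$ cannot be tilted. Here $\lambda=\pm v^{-2}$, and $g_2=\frac53c_3\lambda'(c_1)+\frac89c_2^2\lambda''(c_1)=\pm\frac23c_1^{-4}(8c_2^2-5c_1c_3)$, so ansatz solutions exist exactly when $5c_1c_3=8c_2^2$.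
\end{remark}

\begin{remark}[The hypotheses]
The condition $f(c_1)\neq0$ means $\tau\neq0$; it separates the two families of characteristics and allows the divisions by $s$ in Lemmas~\ref{lem:reduce} and~\ref{lem:goursat}. The condition $f'(c_1)\neq0$ makes $s$ an admissible unknown in place of $u_x$. The condition $c_2\neq0$, equivalent to $g_1\neq0$, is used in Lemma~\ref{lem:choosez}, in \eqref{eq:wz} and in the construction of $\zeta$ from $R$. Finally $c_1g_1\neq0$ is the nonvanishing of the coefficient $u_{11}$, which produces the curve $U=0$ and fixes its slope.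
\end{remark}

\begin{thebibliography}{9}
\bibitem{DL} Denys Dutykh and \'Eric Leichtnam, \emph{On complex algebraic singularities of some genuinely nonlinear PDEs}, arXiv:2403.00874 (2024).
\end{thebibliography}
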